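\title{The finite basis of resource bisimilarity in Petri nets\\ is not computable}

\begin{abstract}
Resource bisimilarity $\simeq$ of a labeled Petri net is the largest congruence on its markings that is a bisimulation. It is decidable, and it is generated by the finite set $B$ of its minimal non-identity pairs. We show that no algorithm computes $B$ from the net. From a two-counter machine we build a net with places $L_s,R_s,S$ in which $L_s+nS\simeq R_s+nS$ holds exactly when the machine halts and $n$ reaches a threshold given by its running time. We describe $\simeq$ and $B$ for these nets, and we deduce that computing $B$ has the Turing degree of the halting problem, that recognizing $B$ is $\Pi^0_1$-complete, and that no finite generating set of $\simeq$ is computable from the net.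
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Resource bisimilarity}

Let $\mathbb N=\{0,1,2,\dots\}$. A \emph{labeled Petri net} is a tuple $N=(P,T,W,l)$, where $P$ and $T$ are finite disjoint sets of \emph{places} and \emph{transitions}, $W:(P\times T)\cup(T\times P)\to\mathbb N$ gives the arc weights, and $l:T\to Act$ labels the transitions with actions. A \emph{marking} is a multiset over $P$, that is, an element of $\mathbb N^P$; its elements are called \emph{tokens}. Multisets are added and compared componentwise. We identify a place $p$ with the multiset that consists of one token on $p$, so that $L+nS$ has one token on $L$ and $n$ tokens on $S$, and $0$ is the empty multiset. A transition $t$ is \emph{enabled} in $M$ if $M(p)\ge W(p,t)$ for all $p\in P$. Firing it gives the marking $M'$ with $M'(p)=M(p)-W(p,t)+W(t,p)$. If $l(t)=a$, we say that $M$ \emph{enables} $a$ and that $M'$ is an \emph{$a$-successor} of $M$. When we list the transitions of a net, $X\xrightarrow{a}Y$ stands for a transition with label $a$ that consumes the multiset $X$ and produces the multiset $Y$.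

A relation $\rho\subseteq\mathbb N^P\times\mathbb N^P$ is a \emph{bisimulation} if it is symmetric and, whenever $(M_1,M_2)\in\rho$ and $M_1'$ is an $a$-successor of $M_1$, there is an $a$-successor $M_2'$ of $M_2$ with $(M_1',M_2')\in\rho$. \emph{Bisimilarity} $\sim$ is the largest bisimulation. It compares two markings as complete states of the net, for an observer who sees only labels.

One may also ask when a \emph{part} of a marking can be exchanged for another. Submultisets of markings are called \emph{resources}; they range over $\mathbb N^P$. A \emph{congruence} is an equivalence relation $\rho$ on $\mathbb N^P$ such that $(r,r')\in\rho$ implies $(r+x,r'+x)\in\rho$ for every \emph{context} $x\in\mathbb N^P$. \emph{Resource bisimilarity} $\simeq$ is the largest congruence included in $\sim$ that is a bisimulation. Every bisimulation is included in $\sim$, so the definition gives two properties, and these are all that our constructions use: $\simeq$ is a congruence and a bisimulation, and it contains every congruence that is a bisimulation.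

For a set $G$ of pairs of resources, the congruence \emph{generated} by $G$ is the smallest congruence that contains $G$. It relates $r$ and $r'$ exactly when there is a chain $r=r_0,r_1,\dots,r_j=r'$ ($j\ge0$) in which each link $(r_i,r_{i+1})$ has the form $(g+y,g'+y)$ with $(g,g')\in G\cup G^{-1}$ and $y\in\mathbb N^P$: the relation defined by such chains is a congruence that contains $G$, and every congruence that contains $G$ contains all links.

Order $\mathbb N^P\times\mathbb N^P$ componentwise. The \emph{basis} $B=B_N$ of $\simeq$ is the set of minimal elements of $\{(r,r'):r\simeq r',\ r\ne r'\}$.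

\begin{proposition}[see \cite{LBJ}]\label{prop:known}
\begin{enumerate}
\item[(a)] $B_N$ is finite, and $\simeq$ is the congruence generated by $B_N$.
\item[(b)] There is an algorithm that, given $N$ and resources $r,r'$, decides whether $r\simeq r'$.
\end{enumerate}
\end{proposition}

We use (b) as a black box. Part (a) has a short proof, which we recall. Dickson's lemma states that every subset of $\mathbb N^j$ has finitely many minimal elements; so $B$ is finite. Let $\equiv$ be the congruence generated by $B$; it is contained in $\simeq$. Let $\prec$ be a lexicographic order on $\mathbb N^P$; it is a well-order, and $b'\prec b$ implies $b'+x\prec b+x$. We show that $r\simeq r'$ implies $r\equiv r'$ by induction on $r+r'$ along $\prec$. If $r\ne r'$, there is $(b,b')\in B$ with $r=b+x$ and $r'=b'+x'$. If $b'\prec b$, then $r\equiv b'+x\simeq r'$ and $(b'+x)+r'\prec r+r'$, so $b'+x\equiv r'$ by induction. If $b\prec b'$, replace $r'$ by $b+x'$ in the same way.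

\begin{example}\label{ex:oneplace}
Let $P=\{p\}$. If there is no transition, all resources are equivalent and $B=\{(p,0),(0,p)\}$. If the only transition is $p\xrightarrow{a}0$, then $np$ can perform $a$ exactly $n$ times, so $\simeq$ is the identity and $B=\emptyset$. If the only transition is $kp\xrightarrow{a}kp$ with $k\ge1$, then $ip\simeq jp$ holds iff $i=j$ or $i,j\ge k$. Indeed, this relation is a congruence and a bisimulation; and if $i<j$ and $i<k$, then the context $xp$ with $x=\max(0,k-j)$ satisfies $i+x<k\le j+x$, so $a$ is enabled on one side only. Here $B=\{(kp,(k+1)p),((k+1)p,kp)\}$. For $k=2$ we have $0\sim p$ but $0\not\simeq p$.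
\end{example}

\subsection{The question}

The basis is a finite description of the whole relation $\simeq$, so it is natural to ask for it. Lomazova, Bashkin and Jan\v{c}ar \cite{LBJ} left the following question open, noting that the answer does not follow from the decidability of $\simeq$.

\begin{quote}
Is there an algorithm that, given a labeled Petri net $N$, computes the finite set $B_N$?
\end{quote}

Decidability does give half of what is wanted.

\begin{lemma}\label{lem:member}
There is an algorithm that, given $N,r,r'$, decides whether $(r,r')\in B_N$.
\end{lemma}

\begin{proof}
Check that $r\simeq r'$ and $r\ne r'$, and that none of the finitely many pairs strictly below $(r,r')$ is a non-identity pair of $\simeq$.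
\end{proof}

So we can list $B_N$, but nothing tells us when the list is complete. What is missing is a bound on the number of tokens in the pairs of $B_N$. In Example~\ref{ex:oneplace} such a bound can be read off the weights. A transition is enabled when enough tokens are present and cannot test that a place is empty, so one may well guess that some computable function of $N$ always gives such a bound. The guess is wrong.

\subsection{Results}

A \emph{two-counter machine} $\mathcal M$ has states $1,\dots,h$ with $h\ge2$, two counters numbered $1$ and $2$ with values in $\mathbb N$, and one instruction for each state $i<h$. The instruction is either ``increment counter $j$; go to $i'$'' or ``if counter $j$ is $0$, go to $i'$; else decrement it and go to $i''$''. A configuration $(i,a,b)$ consists of a state and the two counter values. The machine is deterministic, and it halts when it reaches state $h$. We always start it in $(1,k,0)$ with $k\ge1$.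

\begin{theorem}\label{thm:main}
From a two-counter machine $\mathcal M$ and $k\ge1$ one can compute a net $N=N_{\mathcal M,k}$ with places $L_s,R_s,S$ (among others) such that for every $n\in\mathbb N$,
\[
L_s+nS\simeq R_s+nS
\]
holds if and only if $\mathcal M$ halts from $(1,k,0)$ in exactly $H$ steps, for some $H$, and $n\ge H+k$. Moreover, $B_N$ contains a pair of the form $(L_s+nS,R_s+nS)$ if and only if $\mathcal M$ halts from $(1,k,0)$; in that case the pair is unique and $n=H+k$. Hence the map $N\mapsto B_N$ is not computable.
\end{theorem}

To state the refinements we recall some terms. Nets, resources and finite sets of pairs are coded by natural numbers. A set is $\Sigma^0_1$ if it is computably enumerable, equivalently if it has the form $\{x:\exists y\,\phi(x,y)\}$ with $\phi$ decidable; it is $\Pi^0_1$ if its complement is $\Sigma^0_1$. A \emph{many-one reduction} of $X$ to $Y$ is a computable map $\varphi$ with $x\in X\iff\varphi(x)\in Y$. A set is $\Sigma^0_1$-\emph{hard} if every $\Sigma^0_1$ set many-one reduces to it, and $\Sigma^0_1$-\emph{complete} if it is also $\Sigma^0_1$; likewise for $\Pi^0_1$. The complement of a $\Sigma^0_1$-complete set is $\Pi^0_1$-complete. All $\Sigma^0_1$-complete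 sets have the Turing degree $\mathbf 0'$ of the halting problem, and an oracle for the halting problem decides every $\Sigma^0_1$ set.

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(1)] Non-computability holds already for a family $(N_k)_{k\ge1}$ of nets with the same $P,T,Act,l$, whose weights agree except on eight fixed arcs, which all have weight $k$. It also holds for nets with all weights at most $2$ (with $|P|$ varying). If both $|P|$ and the weights are bounded by constants, then $B$ is computable.
\item[(2)] The map $N\mapsto B_N$ has exactly the Turing degree $\mathbf 0'$. Even computing $|B_N|$, or an upper bound on the number of tokens in the pairs of $B_N$, is as hard as the halting problem. No computable function of $N$ bounds the number of tokens in the pairs of $B_N$.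
\item[(3)] The sets $\{(N,G):G=B_N\}$ and $\{(N,G):G\text{ is finite and generates }{\simeq}\}$ are $\Pi^0_1$-complete. The set $\{(N,r,r',x):\exists n\;\; r+nx\simeq r'+nx\}$ is $\Sigma^0_1$-complete. No finite generating set of $\simeq$, minimal or not, is computable from $N$.
\end{enumerate}
\end{theorem}

The source of undecidability is the following theorem of Minsky \cite{Min}: halting of two-counter machines is undecidable, and there is even a fixed machine $\mathcal M_0$ for which
\[
\mathcal H=\{k\ge1:\mathcal M_0\text{ halts from }(1,k,0)\}
\]
is $\Sigma^0_1$-complete (an input $x$ is encoded as $k=2^x$).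

The proof has two independent parts. Section~\ref{sec:net} shows that $\simeq$ can express safety in a counter system that has zero tests but in which tokens may be inserted at any time. Section~\ref{sec:system} builds such a system in which $n$ tokens are safe exactly when $n$ covers the running time of $\mathcal M$, in spite of the insertions. Section~\ref{sec:gadget} shows the device behind the first part on a net with five places.

\section{A threshold in a five-place net}\label{sec:gadget}

It helps to think of a game on a pair of markings. The \emph{attacker} either adds the same context to both sides, or fires a transition on one side; in the second case the \emph{defender} must answer on the other side with a transition of the same label. If $r\simeq r'$, the defender can always answer so that the pair stays in $\simeq$. If the two sides ever become equal, the defender copies every move from then on. We use the game only as a way of speaking; the proofs refer to the definition of $\simeq$.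

A net cannot forbid a move when a place holds too many tokens. The game can make such a move useless to the attacker, by letting the defender make the two sides equal.

\begin{example}\label{ex:gadget}
Fix $k\ge1$. Take places $L,R,L',R',S$ and transitions
\[
L\xrightarrow{t}L',\qquad R\xrightarrow{t}R',\qquad L+kS\xrightarrow{t}R'+kS,\qquad R+kS\xrightarrow{t}L'+kS,\qquad L'\xrightarrow{w}L'.
\]
We claim that $L+nS\simeq R+nS$ iff $n\ge k$. If $n<k$, the only $t$-successors of the two sides are $L'+nS$ and $R'+nS$, and only the first enables $w$. For $n\ge k$, let $\rho$ consist of the identity pairs and all pairs $(M,M')$ that agree on $L',R',S$ and satisfy $M(S)\ge k$ and $M(L)+M(R)=M'(L)+M'(R)$. This is a congruence. It is a bisimulation, because no transition changes the number of tokens on $S$, and with at least $k$ tokens on $S$ a token on $L$ and a token on $R$ can both move to $L'$ and both move to $R'$. So $\rho\subseteq{\simeq}$.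
\end{example}

In the game, playing $t$ amounts to the claim ``$S$ holds fewer than $k$ tokens''. If the claim is true, the defender's answer is forced and the two sides stay different. If it is false, the defender makes them equal. For $k=1$ this is a zero test. The threshold $k$ in this example is written in the weights; our aim is a threshold that cannot be computed from the net. With tests at hand the attacker can run a counter machine on data common to both sides. The price is the other kind of move: because $\simeq$ is a congruence, the attacker may add tokens to the data at any time. The next definition isolates exactly these two features.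

\section{From insertion systems to nets}\label{sec:net}

\begin{definition}\label{def:system}
An \emph{insertion system} $A$ consists of a finite set $D$ of data places, a finite set $Q$ of at least two states, a state $f\in Q$, and a finite set of \emph{rules} $t=(q,\mathrm{pre},\mathrm{test},\mathrm{post},q')$ with $q\in Q\setminus\{f\}$, $q'\in Q$ and $\mathrm{pre},\mathrm{post}\in\mathbb N^D$. Here $\mathrm{test}$ is either ``--'' (no test) or an expression ``$p<\theta$'' with $p\in D$, $\theta\ge1$ and $\mathrm{pre}(p)=0$. A \emph{configuration} is a pair $(q,m)\in Q\times\mathbb N^D$. There are two kinds of moves: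
\begin{itemize}
\item a \emph{step} $(q,m)\Rightarrow(q',m-\mathrm{pre}+\mathrm{post})$ by the rule $t$, allowed if $m\ge\mathrm{pre}$ and, if $t$ has a test $p<\theta$, also $m(p)<\theta$;
\item an \emph{insertion} $(q,m)\Rightarrow(q,m+x)$ with $x\in\mathbb N^D$.
\end{itemize}
The \emph{safe set} $U_q$ is the set of all $m\in\mathbb N^D$ such that no configuration with state $f$ is reachable from $(q,m)$ by moves.
\end{definition}

Three facts follow from the definition: $U_f=\emptyset$; if $m\in U_q$ and $(q,m)\Rightarrow(q',m')$, then $m'\in U_{q'}$; and, as the special case of an insertion, each $U_q$ is upward closed.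

We associate with $A$ a net $N(A)$. Its \emph{control places} are $K=\{L_q,R_q:q\in Q\}\cup\{Z\}$, and $P=K\cup D$. The labels are one label for each rule $t$ (also written $t$), a label $w$, labels $\gamma_q$ for $q\in Q$, and labels $\sigma_p$ for $p\in D$. The transitions are of five types.
\begin{enumerate}
\item[(T1)] For each rule $t=(q,\mathrm{pre},\mathrm{test},\mathrm{post},q')$, the \emph{straight} transitions
\[
L_q+\mathrm{pre}\xrightarrow{t}L_{q'}+\mathrm{post},\qquad R_q+\mathrm{pre}\xrightarrow{t}R_{q'}+\mathrm{post},
\]
and, if the test is $p<\theta$, also the \emph{cross} transitions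
\[
L_q+\mathrm{pre}+\theta p\xrightarrow{t}R_{q'}+\mathrm{post}+\theta p,\qquad R_q+\mathrm{pre}+\theta p\xrightarrow{t}L_{q'}+\mathrm{post}+\theta p.
\]
\item[(T2)] $L_f\xrightarrow{w}L_f$.
\item[(T3)] $L_q\xrightarrow{\gamma_q}Z$ and $R_q\xrightarrow{\gamma_q}Z$ for each $q\in Q$.
\item[(T4)] $Z+p\xrightarrow{\sigma_p}Z$ for each $p\in D$.
\item[(T5)] $\kappa+\kappa'\xrightarrow{a}\kappa+\kappa'$ for all $\kappa,\kappa'\in K$ (possibly equal) and all labels $a$.
\end{enumerate}

Types (T1) and (T2) generalize Example~\ref{ex:gadget}, which they reproduce for the system with $Q=\{s,f\}$, $D=\{S\}$ and the single rule $(s,0,S<k,0,f)$. The other types deal with two problems. First, the net of the example has further equivalences, such as $kS\simeq(k+1)S$ (relate markings that agree outside $S$ and have at least $k$ tokens on $S$). To control which pairs are minimal we want no such accidents, so (T3) and (T4) make the state and the data observable. Second, a context may contain control tokens, and these act on the common data. Without (T5), the attacker could add $Z$ to both sides, empty any data place with (T4), and so make every test true. Type (T5) makes such contexts worthless: once there are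 two control tokens, nothing can be observed.

Let $|r|_K$ be the number of control tokens of $r$, and let $\mathrm{Top}=\{r:|r|_K\ge2\}$. Every transition preserves $|r|_K$ and needs at least one control token, and (T5) needs two. Every $r\in\mathrm{Top}$ enables every label by (T5), and all its successors are in $\mathrm{Top}$.

The following observation records what a rule does in the net. Let $t=(q,\mathrm{pre},\mathrm{test},\mathrm{post},q')$ and $m\in\mathbb N^D$. A marking with a single control token enables $t$ only if this token is on $L_q$ or $R_q$. If $m\not\ge\mathrm{pre}$, neither $L_q+m$ nor $R_q+m$ enables $t$. Let $m\ge\mathrm{pre}$ and $m'=m-\mathrm{pre}+\mathrm{post}$. The straight transitions are enabled. Since $\mathrm{pre}(p)=0$, the cross transitions for a test $p<\theta$ are enabled iff $m(p)\ge\theta$. Hence exactly one of the following holds.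
\begin{enumerate}
\item[(S1)] The rule has no test or its test holds at $m$. Then $(q,m)\Rightarrow(q',m')$ is a step by $t$, the only $t$-successor of $L_q+m$ is $L_{q'}+m'$, and the only $t$-successor of $R_q+m$ is $R_{q'}+m'$.
\item[(S2)] The rule has a test that fails at $m$. Then $L_q+m$ and $R_q+m$ have the same set $\{L_{q'}+m',R_{q'}+m'\}$ of $t$-successors.
\end{enumerate}

\begin{lemma}\label{lem:class}
In $N(A)$ we have $r\simeq r'$ if and only if
\begin{enumerate}
\item[(i)] $r=r'$, or
\item[(ii)] $r,r'\in\mathrm{Top}$, or
\item[(iii)] $\{r,r'\}=\{L_q+m,R_q+m\}$ for some $q\in Q$ and $m\in U_q$.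
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\rho$ be the relation defined by (i)--(iii).

\medskip\noindent\emph{The inclusion $\rho\subseteq{\simeq}$.} It suffices to show that $\rho$ is a congruence and a bisimulation. It is the equivalence whose classes are $\mathrm{Top}$, the two-element sets $\{L_q+m,R_q+m\}$ with $m\in U_q$, and singletons. Adding a context $x$ preserves (i) and (ii). In case (iii), if $x$ contains a control token, both sums lie in $\mathrm{Top}$; otherwise they are $L_q+(m+x)$ and $R_q+(m+x)$, and $m+x\in U_q$ because $U_q$ is upward closed. So $\rho$ is a congruence.

For the bisimulation property, a move in case (i) is copied. In case (ii), an $a$-successor of $r$ lies in $\mathrm{Top}$, and $r'\in\mathrm{Top}$ is an $a$-successor of itself by (T5). In case (iii) we have $q\ne f$ since $U_f=\emptyset$, and there is one control token, on $L_q$ or $R_q$; so only (T1) and (T3) can be enabled. By (T3) both sides move to $Z+m$. Let a transition (T1) with label $t$ fire on one side. In case (S2) the other side moves to the same marking. In case (S1) the successors are $L_{q'}+m'$ and $R_{q'}+m'$, and $m'\in U_{q'}$ because $(q,m)\Rightarrow(q',m')$ and $m\in U_q$; so the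 new pair is of type (iii).

\medskip\noindent\emph{The inclusion ${\simeq}\subseteq\rho$.} We first prove two claims.

\emph{Claim 1: if $m,m'\in\mathbb N^D$ and $Z+m\simeq Z+m'$, then $m=m'$.} A marking $Z+m$ enables only transitions (T4), and the label $\sigma_p$ can be fired from it exactly $m(p)$ times in a row. If $m(p)>m'(p)$, then $m(p)$ firings of $\sigma_p$ on the left cannot all be matched on the right; the case $m(p)<m'(p)$ is symmetric.

\emph{Claim 2: if $m\notin U_q$, then $L_q+m\not\simeq R_q+m$.} We use induction on the length of a sequence of moves from $(q,m)$ to a configuration with state $f$. If $q=f$, then $L_f+m$ enables $w$, while $R_f+m$ enables only $\gamma_f$, since no rule starts in $f$. If the first move is an insertion of $x$, then $L_q+m+x\not\simeq R_q+m+x$ by induction, so $L_q+m\not\simeq R_q+m$ because $\simeq$ is a congruence. If the first move is a step by $t$ to $(q',m')$, we are in case (S1). The only $t$-successors $L_{q'}+m'$ and $R_{q'}+m'$ are not related by $\simeq$, by induction, so $L_q+m\not\simeq R_q+m$ because $\simeq$ is a bisimulation.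

Now let $r\simeq r'$; by symmetry let $|r|_K\le|r'|_K$. Related markings enable the same labels. We distinguish cases.
\begin{itemize}
\item $|r|_K=|r'|_K=0$. Then $Z+r\simeq Z+r'$, and Claim 1 gives $r=r'$.
\item $|r|_K=0<|r'|_K$. Then $Z+r\simeq Z+r'\in\mathrm{Top}$. But $Z+r'$ enables $w$ and $Z+r$ does not, so this case cannot occur.
\item $|r|_K=1$ and $|r'|_K\ge2$. Then $r'$ enables all labels. If the control token of $r$ is on $Z$, then $r$ does not enable $w$. If it is on $L_q$ or $R_q$, then $r$ does not enable $\gamma_{q'}$ for $q'\ne q$, and such $q'$ exists since $|Q|\ge2$. So this case cannot occur.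
\item $|r|_K=|r'|_K=1$. Write $r=\kappa+m$ and $r'=\kappa'+m'$ with $\kappa,\kappa'\in K$ and $m,m'\in\mathbb N^D$. With the control token on $Z$ no label $\gamma_q$ is enabled; with the control token on $L_q$ or $R_q$, the label $\gamma_q$ is enabled and no other $\gamma_{q'}$ is. So either $\kappa=\kappa'=Z$, and $r=r'$ by Claim 1, or $\kappa,\kappa'\in\{L_q,R_q\}$ for the same $q$. In the second case the only $\gamma_q$-successors are $Z+m$ and $Z+m'$, so $Z+m\simeq Z+m'$ and $m=m'$. If $\kappa=\kappa'$, then $r=r'$. Otherwise $\{r,r'\}=\{L_q+m,R_q+m\}$, and $m\in U_q$ by Claim 2.
\item $|r|_K\ge2$. This is (ii).\qedhere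
\end{itemize}
\end{proof}

By Lemma~\ref{lem:class} and Proposition~\ref{prop:known}(b), the question ``$m\in U_q$?'' is decidable for insertion systems. So for each single $n$ we cannot hope to hide an undecidable question in ``$nS\in U_q$?''. What we can hide is the answer to ``is there such an $n$?''.

\section{A system whose threshold is a running time}\label{sec:system}

Fix $\mathcal M$ and $k\ge1$. We want an insertion system with a state $s$ and a data place $S$ such that $nS\in U_s$ exactly when $n$ suffices as a time budget for $\mathcal M$.

\subsection{The difficulty and the remedy}

The first attempt is to simulate $\mathcal M$ on places $C_1,C_2$, to pay one token of $S$ for each step, and to allow a move to $f$ when $S$ is empty and $\mathcal M$ has not halted. Insertions ruin this. Let $\mathcal M_1$ be the machine with $h=2$ and the instruction ``if counter $2$ is $0$, go to $2$; else decrement it and go to $1$'' in state $1$. It halts from $(1,k,0)$ in one step. But whatever the budget is, the attacker inserts as many tokens into $C_2$, decrements until $S$ is empty, and is still in state $1$. No budget is safe.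

Insertions cannot be detected, so they must be made unprofitable. An insertion has one unavoidable effect: it raises the total number of tokens by at least one. We therefore let the simulation preserve the total number of tokens, using a place $E$ to collect the change, and we reduce the reward for running out of time from an immediate win to the removal of a \emph{single} token. After that, all tokens are returned to $S$ and a new round begins. The attacker wins when fewer than $k$ tokens are left. An honest round that runs out of time lowers the total by one. A round that runs out of time only because of an insertion lowers it by one after raising it by at least one, and gains nothing.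

\subsection{The system}

The system $A_{\mathcal M,k}$ has data places $D=\{S,C_1,C_2,E\}$ and states $Q=\{q_1,\dots,q_h,s,d,c,v_1,v_2,f\}$. Its rules are listed in Table~\ref{tab:rules}, and Figure~\ref{fig:round} shows one round. The first three lines are the \emph{simulation rules}: an increment instruction in state $i$ gives one rule, and a test instruction gives two. Every test $p<\theta$ in the table has $\mathrm{pre}(p)=0$, and no rule starts in $f$.

\begin{table}[ht]
\centering
\begin{tabular}{llccccc}
\hline
name & for & from & pre & test & post & to\\
\hline
increment & $i$: increment $j$; go to $i'$ & $q_i$ & $S$ & -- & $C_j$ & $q_{i'}$\\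
decrement & $i$: test of counter $j$ & $q_i$ & $S+C_j$ & -- & $2E$ & $q_{i''}$\\
zero & $i$: test of counter $j$ & $q_i$ & $S$ & $C_j<1$ & $E$ & $q_{i'}$\\
timeout & $i<h$ & $q_i$ & $0$ & $S<1$ & $0$ & $d$\\
delete & $p\in\{C_1,C_2,E\}$ & $d$ & $p$ & -- & $0$ & $c$\\
collect & $p\in\{C_1,C_2,E\}$ & $c$ & $p$ & -- & $S$ & $c$\\
check 1 & & $c$ & $0$ & $C_1<1$ & $0$ & $v_1$\\
check 2 & & $v_1$ & $0$ & $C_2<1$ & $0$ & $v_2$\\
check 3 & & $v_2$ & $0$ & $E<1$ & $0$ & $s$\\
load & & $s$ & $kS$ & -- & $kC_1$ & $q_1$\\
exit & & $s$ & $0$ & $S<k$ & $0$ & $f$\\
abort & $q\in Q\setminus\{c,f\}$ & $q$ & $0$ & -- & $0$ & $c$\\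
\hline
\end{tabular}
\caption{The rules of the insertion system $A_{\mathcal M,k}$.}\label{tab:rules}
\end{table}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[font=\small]
\node[draw,circle] (f) at (-2.6,0) {$f$};
\node[draw,circle] (s) at (0,0) {$s$};
\node[draw,rounded corners] (q) at (3.6,0) {$q_1,\dots,q_h$};
\node[draw,circle] (d) at (7.2,0) {$d$};
\node[draw,circle] (c) at (7.2,-2) {$c$};
\node[draw,circle] (v1) at (3.6,-2) {$v_1$};
\node[draw,circle] (v2) at (0,-2) {$v_2$};
\draw[->] (s) -- node[above] {$S<k$} (f);
\draw[->] (s) -- node[above] {$kS\mapsto kC_1$} (q);
\draw[->] (q) -- node[above] {$S<1,\ i<h$} (d);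
\draw[->] (d) -- node[right] {delete one token} (c);
\draw[->] (c) -- node[above] {$C_1<1$} (v1);
\draw[->] (v1) -- node[above] {$C_2<1$} (v2);
\draw[->] (v2) -- node[left] {$E<1$} (s);
\draw[->] (q) edge[loop above] node {simulate, one $S$ per step} (q);
\draw[->] (c) edge[loop below] node {move tokens to $S$} (c);
\end{tikzpicture}
\caption{One round of the system $A_{\mathcal M,k}$. Inequalities are tests on the data. Only the move from $d$ to $c$ changes the total number of tokens. The abort moves, from every state other than $c$ and $f$ to $c$, are not drawn.}\label{fig:round}
\end{figure}

Let $\Phi(m)=m(S)+m(C_1)+m(C_2)+m(E)$ be the total number of tokens. The table shows that delete lowers $\Phi$ by one and that every other rule preserves $\Phi$. The three checks ensure that the tokens are back on $S$ when a round starts; without them the attacker could leave tokens on $E$ and pass the exit test. We call a sequence of collect steps that empties $C_1,C_2,E$, followed by the three checks, the \emph{return}; it leads from $(c,m)$ to $(s,\Phi(m)S)$ for every $m$.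

\begin{example}\label{ex:round}
Take $\mathcal M_1$ and $k=1$, so $H=1$ and $H+k=2$. One token is not safe:
\[
(s,S)\Rightarrow(q_1,C_1)\Rightarrow(d,C_1)\Rightarrow(c,0)\Rightarrow(v_1,0)\Rightarrow(v_2,0)\Rightarrow(s,0)\Rightarrow(f,0).
\]
With two tokens, load gives $(q_1,S+C_1)$. The honest step leads to $(q_2,C_1+E)$, where the only rule is abort, and the return gives $(s,2S)$ again. The attack that broke the first attempt now reads
\[
(q_1,S+C_1)\Rightarrow(q_1,S+C_1+C_2)\Rightarrow(q_1,C_1+2E)\Rightarrow(d,C_1+2E)\Rightarrow(c,2E),
\]
and the return gives $(s,2S)$ once more: the inserted token paid for the deleted one. If the zero rule did not produce $E$, the honest step followed by abort and return would lead to $(s,S)$, and $2S$ would not be safe.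
\end{example}

\begin{lemma}\label{lem:safe}
In $A_{\mathcal M,k}$ the following hold.
\begin{enumerate}
\item[(a)] $nS\in U_s$ iff $\mathcal M$ halts from $(1,k,0)$, in exactly $H$ steps say, and $n\ge H+k$.
\item[(b)] If $\mathcal M$ does not halt from $(1,k,0)$, then $U_q=\emptyset$ for all $q\in Q$.
\item[(c)] $0\notin U_q$ for all $q\in Q$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Small budgets are not safe.} Call $n$ \emph{small} if $\mathcal M$ does not halt from $(1,k,0)$, or halts in $H$ steps and $n<H+k$. We show by induction on $n$ that $f$ is reachable from $(s,nS)$ for small $n$; no insertions are needed. If $n<k$, use exit. If $n\ge k$, load gives $(q_1,(n-k)S+kC_1)$. Since $n$ is small, $\mathcal M$ performs $n-k$ steps from $(1,k,0)$ without reaching state $h$. We carry them out with the simulation rules, keeping the counter values on $C_1$ and $C_2$; each step takes one token from $S$. This ends in a configuration $(q_i,m)$ with $i<h$, $m(S)=0$ and $\Phi(m)=n$. Timeout leads to $(d,m)$. Since $\Phi(m)=n\ge k\ge1$ and $m(S)=0$, there is a token on $C_1$, $C_2$ or $E$; delete it. The return leads to $(s,(n-1)S)$, and $n-1$ is small. This proves the implication from left to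 right in (a).

\medskip\noindent\emph{Parts (b) and (c).} We have $U_f=\emptyset$. From $(q,m)$ with $q\ne f$, abort (if $q\ne c$) and the return lead to $(s,\Phi(m)S)$. If $\mathcal M$ does not halt, every $n$ is small, so $f$ is reachable; this is (b). If $m=0$, we have reached $(s,0)$, and exit applies because $0<k$; this is (c).

\medskip\noindent\emph{Large budgets are safe.} Let $\mathcal M$ halt in exactly $H$ steps through the configurations $(i_\tau,a_\tau,b_\tau)$, $0\le\tau\le H$. Thus $(i_0,a_0,b_0)=(1,k,0)$, $i_\tau<h$ for $\tau<H$, and $i_H=h$. Put $n_0=H+k$. The data of the honest round from $(s,n_0S)$ are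
\[
m_\tau=(H-\tau)S+a_\tau C_1+b_\tau C_2+e_\tau E,\qquad 0\le\tau\le H,
\]
where $e_0=0$ and $e_{\tau+1}-e_\tau$ is $0$, $2$ or $1$ if step $\tau+1$ is an increment, a decrement or a successful zero test, respectively. We have $\Phi(m_0)=H+k$, and in each of the three cases $\Phi(m_{\tau+1})=\Phi(m_\tau)$; so $\Phi(m_\tau)=n_0$ for all $\tau$.

We need an invariant that says: during the simulation, either the data are those of the honest round, or there is a spare token. Define $I_q\subseteq\mathbb N^D$ by
\begin{align*}
I_{q_i}&=\{m:\Phi(m)\ge n_0+1\}\cup\{m_\tau:i_\tau=i\}, & I_d&=\{m:\Phi(m)\ge n_0+1\},\\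
I_c&=\{m:\Phi(m)\ge n_0\}, & I_{v_1}&=\{m:\Phi(m)-m(C_1)\ge n_0\},\\
I_{v_2}&=\{m:m(S)+m(E)\ge n_0\}, & I_s&=\{m:m(S)\ge n_0\},
\end{align*}
and $I_f=\emptyset$. The sets $I_{v_1},I_{v_2},I_s$ ignore the places that have already been checked, so tokens inserted there after the check do no harm. We show that $m\in I_q$ and $(q,m)\Rightarrow(q',m')$ imply $m'\in I_{q'}$.

Each $I_q$ is upward closed; for $I_{q_i}$ this holds because data strictly above $m_\tau$ have $\Phi\ge n_0+1$. So insertions preserve the invariant. We go through the rules.
\begin{itemize}
\item \emph{Simulation rules.} If $\Phi(m)\ge n_0+1$, then $\Phi(m')\ge n_0+1$. Otherwise $(q,m)=(q_{i_\tau},m_\tau)$ for some $\tau$, and $\tau<H$ because $q_h$ has no simulation rule. Only the rule that corresponds to step $\tau+1$ of $\mathcal M$ can apply: if the tested counter is $0$, decrement lacks the token on $C_j$, and if it is positive, the test of the zero rule fails. This rule leads to $(q_{i_{\tau+1}},m_{\tau+1})$.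
\item \emph{Timeout.} It needs $q=q_i$ with $i<h$ and $m(S)=0$. If $m=m_\tau$ with $i_\tau=i<h$, then $\tau<H$ and $m(S)=H-\tau\ge1$. So $\Phi(m)\ge n_0+1$ and $m'=m\in I_d$.
\item \emph{Delete and collect.} Delete turns $\Phi\ge n_0+1$ into $\Phi\ge n_0$, and collect preserves $\Phi$.
\item \emph{Checks.} The data do not change and the tested place is empty. So $\Phi(m)\ge n_0$ and $m(C_1)=0$ give $m\in I_{v_1}$; then $m\in I_{v_1}$ and $m(C_2)=0$ give $m\in I_{v_2}$; and $m\in I_{v_2}$ and $m(E)=0$ give $m\in I_s$.
\item \emph{Load.} If $m=n_0S$, then $m'=HS+kC_1=m_0$ and $i_0=1$. Otherwise $m(S)\ge n_0$ and $m\ne n_0S$ give $\Phi(m)\ge n_0+1$, and load preserves $\Phi$.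
\item \emph{Exit.} It needs $m(S)<k$, but $m(S)\ge n_0\ge k$. So it does not apply.
\item \emph{Abort.} Every $m\in I_q$ has $\Phi(m)\ge n_0$, so $m'=m\in I_c$.
\end{itemize}
Since $I_f=\emptyset$, no configuration with state $f$ is reachable from $(q,m)$ with $m\in I_q$. Thus $I_q\subseteq U_q$ for all $q$, and in particular $nS\in U_s$ for $n\ge n_0$.
\end{proof}

\begin{remark}
The hypothesis $k\ge1$ makes the exit test satisfiable and provides the token to delete. The abort rules play no part in the attacker's strategy in (a); they are there for (b) and (c). Without them no rule would start in $q_h$, and $U_{q_h}$ would be all of $\mathbb N^D$ for every machine. Theorem~\ref{thm:main} uses only (a), while (b) and (c) give the control over the whole basis that Theorem~\ref{thm:more} needs.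
\end{remark}

\section{The basis is not computable}\label{sec:main}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $N=N_{\mathcal M,k}=N(A_{\mathcal M,k})$; this net is computable from $(\mathcal M,k)$. The markings $L_s+nS$ and $R_s+nS$ are different and have one control token each, so by Lemma~\ref{lem:class} they are related by $\simeq$ iff $nS\in U_s$. Lemma~\ref{lem:safe}(a) gives the stated equivalence.

If $B_N$ contains a pair $(L_s+nS,R_s+nS)$, then this pair is in $\simeq$, so $\mathcal M$ halts from $(1,k,0)$. Conversely, let $\mathcal M$ halt in $H$ steps and put $n_0=H+k$. The pair $(L_s+n_0S,R_s+n_0S)$ is in $\simeq$. Let $(r,r')$ be a non-identity pair of $\simeq$ below it. Both components have at most one control token, so the pair is of type (iii) in Lemma~\ref{lem:class}. From $r\le L_s+n_0S$ and $r'\le R_s+n_0S$ we get $r=L_s+nS$ and $r'=R_s+nS$ with $n\le n_0$ and $nS\in U_s$, and then $n\ge n_0$ by Lemma~\ref{lem:safe}(a). So $(L_s+n_0S,R_s+n_0S)$ is minimal and belongs to $B_N$. The pairs $(L_s+nS,R_s+nS)$ with $n<n_0$ are not in $\simeq$, and those with $n>n_0$ are not minimal; hence the pair is unique.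

If $N\mapsto B_N$ were computable, we could decide whether $\mathcal M$ halts from $(1,k,0)$ by computing $B_{N_{\mathcal M,k}}$ and looking for a pair of the form $(L_s+nS,R_s+nS)$. This contradicts Minsky's theorem.
\end{proof}

\section{The basis of the nets $N_{\mathcal M,k}$}\label{sec:basis}

The hardness statements in Theorem~\ref{thm:more} compare $B_N$ with a set that we can compute and that equals $B_N$ exactly when $\mathcal M$ does not halt. By Lemma~\ref{lem:class} the candidate is the part of the basis that comes from $\mathrm{Top}$. Let $N=N_{\mathcal M,k}$, let $\mathrm{Id}$ be the identity relation on $\mathbb N^P$, and let $B_0$ be the set of minimal elements of $\{(r,r'):r,r'\in\mathrm{Top},\ r\ne r'\}$.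

\begin{lemma}\label{lem:B0}
Each component of each pair in $B_0$ has at most three tokens, and $B_0$ is computable from $(\mathcal M,k)$.
\end{lemma}

\begin{proof}
Let $r\ne r'$ be in $\mathrm{Top}$. By symmetry there is a place $x$ with $r(x)>r'(x)$. Let $r_0'\le r'$ consist of two control tokens, and choose $r_0\le r$ as follows.
\begin{itemize}
\item If $x\in D$, let $r_0$ consist of two control tokens of $r$ and one token on $x$. Then $r_0(x)=1>0=r_0'(x)$.
\item If $x\in K$ and $r(x)\ge3$, let $r_0=3x$. Then $r_0(x)=3>2\ge r_0'(x)$.
\item If $x\in K$ and $r(x)=2$, let $r_0=2x$. Then $r_0(x)=2>1\ge r'(x)\ge r_0'(x)$.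
\item If $x\in K$ and $r(x)=1$, let $r_0$ consist of $x$ and one other control token of $r$. Then $r_0(x)=1>0=r'(x)=r_0'(x)$.
\end{itemize}
In all cases $(r_0,r_0')\le(r,r')$, both components are in $\mathrm{Top}$, and $r_0\ne r_0'$. If $(r,r')\in B_0$, it equals $(r_0,r_0')$, which gives the bound. The pairs with at most three tokens in each component form a finite downward closed set, so $B_0$ is found by a finite search in it.
\end{proof}

\begin{proposition}\label{prop:basis}
For $N=N_{\mathcal M,k}$,
\[
B_N=B_0\ \cup\ \bigcup_{q\in Q}\bigl\{(L_q+m,R_q+m),\ (R_q+m,L_q+m)\ :\ m\text{ minimal in }U_q\bigr\}.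
\]
If $\mathcal M$ does not halt from $(1,k,0)$, then $B_N=B_0$ and ${\simeq}=\mathrm{Id}\cup\mathrm{Top}^2$. If it halts, then $B_N\supsetneq B_0$ and ${\simeq}\supsetneq\mathrm{Id}\cup\mathrm{Top}^2$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:class}, every non-identity pair of $\simeq$ is of type (ii) or (iii). A pair of type (ii) in $B_N$ is minimal among all non-identity pairs of $\simeq$, hence among those of type (ii), so it is in $B_0$.

Consider a pair $(L_q+m,R_q+m)$ with $m\in U_q$; the reversed pair is treated in the same way. A non-identity pair of $\simeq$ below it has at most one control token in each component, so it is of type (iii), and it must be $(L_q+m',R_q+m')$ with $m'\le m$ and $m'\in U_q$. Conversely, all such pairs are in $\simeq$. So the pair is in $B_N$ iff $m$ is minimal in $U_q$.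

It remains to show $B_0\subseteq B_N$. Let $(r,r')\in B_0$, and suppose that a non-identity pair of $\simeq$ lies strictly below it. By the minimality of $(r,r')$ it is not of type (ii), so it is of type (iii), with data $m\in U_q$. By Lemma~\ref{lem:safe}(c), $m\ne0$; take $p\in D$ with $m(p)\ge1$. Then $p\le r$ and $p\le r'$, and $(r-p,r'-p)$ is a pair of distinct elements of $\mathrm{Top}$ strictly below $(r,r')$, a contradiction.

If $\mathcal M$ does not halt, all $U_q$ are empty by Lemma~\ref{lem:safe}(b), so there is no pair of type (iii). If it halts, $U_s\ne\emptyset$ by Lemma~\ref{lem:safe}(a), so $U_s$ has a minimal element, and the corresponding pair lies in $B_N$ and in $\simeq$ but not in $\mathrm{Id}\cup\mathrm{Top}^2\supseteq B_0$.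
\end{proof}

\section{Restricted nets, degrees and generating sets}\label{sec:more}

We prove Theorem~\ref{thm:more}. Throughout, $N_k=N_{\mathcal M_0,k}$, where $\mathcal M_0$ is Minsky's fixed machine with the $\Sigma^0_1$-complete halting set $\mathcal H$, and $B_0$ is the set of Section~\ref{sec:basis} for $N_k$. It depends only on $K$ and $D$, so it is the same for all $k$.

\subsection{Part (1): restricted classes of nets}

\emph{Eight arcs.} Name the rules as in Table~\ref{tab:rules}, independently of $k$. Then the places, transitions and labels of $N_k$ do not depend on $k$. The number $k$ enters only through load and exit. Each of the two straight transitions for load has an arc of weight $k$ from $S$ and one to $C_1$; each of the two cross transitions for exit has an arc of weight $k$ from $S$ and one to $S$. These are eight arcs. By Theorem~\ref{thm:main}, an algorithm that computes $B_{N_k}$ from $k$ would decide $\mathcal H$.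

\emph{Weights at most $2$.} In $N_{\mathcal M,1}$ all weights are at most $2$; the weight $2$ occurs at the decrement rules and at (T5) with $\kappa=\kappa'$. Given $k$, let $\mathcal M^{(k)}$ be the machine that first increments counter $1$ exactly $k-1$ times, using $k-1$ new states, and then behaves as $\mathcal M_0$. It halts from $(1,1,0)$ iff $k\in\mathcal H$. So an algorithm that computes $B$ for the nets $N_{\mathcal M^{(k)},1}$ would decide $\mathcal H$.

\emph{Both bounded.} Fix $\mu$ and consider nets with $|P|\le\mu$ and all weights at most $\mu$. After renaming, $P=\{1,\dots,j\}$ with $j\le\mu$. Let $\Omega$ be the finite set of pairs $(X,Y)\in\mathbb N^P\times\mathbb N^P$ with all entries at most $\mu$. For a label $a\in l(T)$, let $\Omega_a\subseteq\Omega$ be the set of pairs $(X,Y)$ such that $N$ has a transition $X\xrightarrow{a}Y$. A symmetric relation $\rho$ is a bisimulation iff for all $(M_1,M_2)\in\rho$, all $a$ and all $(X,Y)\in\Omega_a$ with $X\le M_1$ there is $(X',Y')\in\Omega_a$ with $X'\le M_2$ and $(M_1-X+Y,M_2-X'+Y')\in\rho$. This condition depends only on the set $\mathcal F_N=\{\Omega_a:a\in l(T)\}$ of subsets of $\Omega$; two labels with the same $\Omega_a$ impose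 the same requirement. Hence $\simeq$ and $B_N$ depend only on $(j,\mathcal F_N)$, which is computable from $N$ and takes finitely many values. A finite table that lists the basis for each value computes $B_N$. The table exists for each $\mu$, but it cannot be computed from $\mu$, since this would make $B_N$ computable for all nets.

\subsection{Part (2): the degree of the basis}

\emph{Upper bound.} For a finite set $G$ of pairs, the statement $B_N\not\subseteq G$ says that there is a pair in $B_N$ outside $G$; by Lemma~\ref{lem:member} it is $\Sigma^0_1$ in $(N,G)$. With an oracle for the halting problem, start with $G=\emptyset$ and ask whether $B_N\not\subseteq G$; if so, search for an element of $B_N\setminus G$, add it to $G$ and repeat. Since $B_N$ is finite, this stops with $G=B_N$.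

\emph{Lower bounds.} By Proposition~\ref{prop:basis}, $k\in\mathcal H$ iff $|B_{N_k}|>|B_0|$. So $\mathcal H$, and with it the halting problem, is computable from the map $N\mapsto|B_N|$, and thus from $N\mapsto B_N$. Together with the upper bound, this shows that $N\mapsto B_N$ has degree $\mathbf 0'$. Now let $\beta$ be any function such that $\beta(N)$ bounds the number of tokens in the components of all pairs of $B_N$. Testing the finitely many pairs within this bound with Lemma~\ref{lem:member} computes $B_N$ from $\beta$, so the halting problem is computable from $\beta$. In particular $\beta$ is not computable.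

\subsection{Part (3): recognizing and generating}

\emph{Upper bounds.} We have $G=B_N$ iff $G\subseteq B_N$ and $B_N\subseteq G$. The first condition is decidable by Lemma~\ref{lem:member}, and the second is $\Pi^0_1$, since its negation is $\Sigma^0_1$ by the upper bound in part (2). A finite set $G$ generates $\simeq$ iff $G\subseteq{\simeq}$, which is decidable, and every pair $(r,r')$ with $r\simeq r'$ lies in the congruence generated by $G$. The quotient of $\mathbb N^P$ by this congruence is the commutative monoid with generators $P$ and relations $G$, and the word problem for finitely presented commutative monoids is decidable uniformly in the presentation (\cite{Mal,Eme}; see \cite{MM}): there is an algorithm that, given $P,G,r,r'$, decides whether $(r,r')$ lies in the congruence generated by $G$. So the second condition is a universal quantifier over a decidable predicate, and it is $\Pi^0_1$. The set $\{(N,r,r',x):\exists n\; r+nx\simeq r'+nx\}$ is $\Sigma^0_1$ by Proposition~\ref{prop:known}(b).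

\emph{Hardness.} Consider the computable map $k\mapsto(N_k,B_0)$. If $k\notin\mathcal H$, then $B_0=B_{N_k}$ by Proposition~\ref{prop:basis}, and $B_0$ generates $\simeq$ by Proposition~\ref{prop:known}(a). If $k\in\mathcal H$, then $B_0\ne B_{N_k}$; moreover $\mathrm{Id}\cup\mathrm{Top}^2$ is a congruence that contains $B_0$ and is strictly contained in $\simeq$, so $B_0$ does not generate $\simeq$. Thus the map reduces the $\Pi^0_1$-complete complement of $\mathcal H$ to each of the first two sets. By Theorem~\ref{thm:main}, the map $k\mapsto(N_k,L_s,R_s,S)$ reduces $\mathcal H$ to the third set.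

\emph{Arbitrary generating sets.} One might hope that some other finite generating set is easier to find than $B_N$. It is not, because the critical pair forms a class of its own and cannot be derived from pairs of another form. Let $G$ be any set that generates $\simeq$ for $N=N_{\mathcal M,k}$. We claim that $\mathcal M$ halts from $(1,k,0)$ iff $G\cup G^{-1}$ contains a pair of the form $(L_s+iS,R_s+iS)$. If it contains such a pair, the pair is in $\simeq$, so $\mathcal M$ halts by Theorem~\ref{thm:main}. Conversely, let $\mathcal M$ halt in $H$ steps and let $n_0=H+k$. By Lemma~\ref{lem:class}, the $\simeq$-class of $L_s+n_0S$ is $\{L_s+n_0S,R_s+n_0S\}$. A chain of links from $L_s+n_0S$ to $R_s+n_0S$ stays in this class, so one of its links is the pair itself: there are $(g,g')\in G\cup G^{-1}$ and $y$ with $g+y=L_s+n_0S$ and $g'+y=R_s+n_0S$. Since $y$ lies below both markings, $y=jS$ for some $j$, and $(g,g')=(L_s+(n_0-j)S,R_s+(n_0-j)S)$. This proves the claim. An algorithm that outputs, for each net, some finite generating set of $\simeq$ would therefore decide $\mathcal H$. This completes the proof of Theorem~\ref{thm:more}. \qed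

\begin{thebibliography}{9}

\bibitem{Eme}
V.~A. Emelichev, 1958.

\bibitem{LBJ}
Irina Lomazova, Vladimir Bashkin and Petr Jan\v{c}ar, \emph{Resource Bisimilarity in Petri Nets is Decidable}, arXiv:2101.07711 (2021).

\bibitem{Mal}
A.~I. Mal'cev, 1958.

\bibitem{MM}
E.~Mayr and A.~Meyer, Adv. Math. 46, 1982.

\bibitem{Min}
M.~Minsky, \emph{Computation: Finite and Infinite Machines}, 1967.

\end{thebibliography}
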